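# Positive gap, positive slope: Brownian polymers in a Poissonian medium

## 1. A polymer that cannot move, and one that jumps between two tubes

Points rain on space-time at rate $\nu>0$ per unit volume. A walker stands still at the origin of $\mathbb R^d$, watching a region $U(0)$ of volume one. Let $N_t$ be the number of points it sees up to time $t$; it is a Poisson variable with mean $\nu t$. Give each seen point a weight $e^{\beta}$ and set $Z_t=e^{\beta N_t}$. There are two ways to measure the exponential growth of $Z_t$.

*In a typical environment*, the law of large numbers gives $\frac1t\log Z_t=\beta N_t/t\to\nu\beta$.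

*On average over environments*, the exponential moment of a Poisson variable gives $\mathbb E[Z_t]=e^{\nu t(e^\beta-1)}$, so the growth rate is $\nu(e^\beta-1)$.

The second rate is larger. For $\nu=\beta=1$ it is $e-1=1.718\ldots$ against $1$. The mean is carried by atypical environments: weighting the Poisson law of mean $\nu t$ by $e^{\beta N_t}$ turns it into the Poisson law of mean $\nu e^{\beta}t$. The gap is
$$\nu\,(e^\beta-1-\beta),\qquad\text{with slope in }\beta\text{ equal to }\ \nu(e^\beta-1).$$
The slope compares two counting rates: the averaged problem sees $\nu e^\beta$ points per unit time, the typical environment only $\nu$. In this toy the gap is positive exactly when $\beta\neq0$, and exactly then the two rates differ.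

Now let the walker spread. In each unit time interval it chooses, afresh and with probability $\frac12$ each, one of two disjoint tubes of unit cross-section. If $X,Y$ are the independent Poisson($\nu$) numbers of points in the two tubes during one interval, then $Z_t$ (for integer $t$) is a product of $t$ independent copies of
$$\tfrac12(e^{\beta X}+e^{\beta Y})=e^{\beta (X+Y)/2}\cosh\!\big(\tfrac{\beta(X-Y)}2\big).$$
The averaged rate is still $\nu(e^\beta-1)$, while the typical rate is now $\nu\beta+\mathbb E\log\cosh(\beta(X-Y)/2)$. So the gap is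
$$\nu(e^\beta-1-\beta)-\mathbb E\log\cosh\!\big(\tfrac{\beta(X-Y)}{2}\big).$$
Since $0\le\log\cosh y\le y^2/2$ and $\log\cosh y\sim y^2/2$ at $0$, dominated convergence shows that as $\beta\to0$ the expectation is $\beta^2\,\mathbb E(X-Y)^2/8=\nu\beta^2/4$ to leading order. The gap is therefore about $\nu\beta^2/4$, half of the frozen value $\nu\beta^2/2$. The factor $\frac12$ is $(\frac12)^2+(\frac12)^2$, the probability that two independent walkers pick the same tube. The gap measures how concentrated the path is.

Let the walker now be a Brownian motion. It spreads by itself, and the weights pull it together, so the gap may vanish or not. In the frozen example a positive gap came with different counting rates. Does a positive gap always come with different counting rates for the Brownian path?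

## 2. The model, the two free energies, the gap

**Setting.** Let $d\ge1$. Let $B=(B_s)_{s\ge0}$ be a standard Brownian motion in $\mathbb R^d$ started at $0$, with law $P$. Independently, let $\eta$ be a Poisson point process on $(0,\infty)\times\mathbb R^d$ with intensity $\nu\,ds\,dx$, $\nu>0$, with law $Q$. Let $U(x)$ be the closed ball of unit volume centered at $x$, and
$$V_t=V_t(B)=\{(s,x)\in(0,t]\times\mathbb R^d:\ B_s\in U(x)\}.$$
So $\eta(V_t)$ is the number of points seen by the path up to time $t$. For $\beta\in\mathbb R$ put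
$$Z_t=P\big[e^{\beta\eta(V_t)}\big],\qquad \mu_t(dB)=Z_t^{-1}e^{\beta\eta(V_t)}P(dB),\qquad \lambda=\lambda(\beta)=e^\beta-1 .$$

We write $P[\cdot]$, $Q[\cdot]$ for expectations. For a fixed path, $V_t$ has volume $\int_0^t|U(B_s)|\,ds=t$, so under $Q$ the count $\eta(V_t)$ is Poisson with mean $\nu t$. Hence
$$P\otimes Q\big[e^{b\,\eta(V_t)}\big]=e^{\nu t\lambda(b)}<\infty\quad\text{for all }b\in\mathbb R,\qquad Q[Z_t]=e^{\nu t\lambda(\beta)} .$$

Three facts about Poisson processes will be used. First, the exponential moment just seen. Second, the mapping theorem: the image of a Poisson process under a measurable map is Poisson with the image intensity. Third, the Mecke formula: for measurable $f\ge0$,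
$$Q\sum_{z\in\eta}f(z,\eta)=\nu\iint Q\,f(z,\eta+\delta_z)\,dz .$$
In its smallest form, for a Poisson variable $N$ of mean $m$, this reads $\mathbb E[N h(N)]=m\,\mathbb E[h(N+1)]$, which is the identity $k\,m^k/k!=m\cdot m^{k-1}/(k-1)!$.

**Known facts.** The limit $p(\beta,\nu)=\lim_{t\to\infty}\frac1t\log Z_t$ exists $Q$-a.s. and in $L^1(Q)$, and is deterministic; it is the quenched free energy. It satisfies $p\le\nu\lambda$, the annealed free energy. The map $\beta\mapsto p(\beta,\nu)$ is convex, hence differentiable on a set $\mathcal D(\nu)$ with at most countable complement. Finally, $\beta\mapsto\nu\lambda(\beta)-p(\beta,\nu)$ is nondecreasing on $[0,\infty)$ and nonincreasing on $(-\infty,0]$.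

**Definition (gap, low temperature region).** The gap is $g(\beta,\nu)=\nu\lambda(\beta)-p(\beta,\nu)\ge0$. The low temperature/high density region is
$$\mathcal L=\{(\nu,\beta):p(\beta,\nu)<\nu\lambda(\beta)\}=\{(\nu,\beta):g(\beta,\nu)>0\}.$$
It never contains $(\nu,0)$, since $p(0,\nu)=0$.

**Definition (localization condition).** It holds at $(\nu,\beta)$ if $\beta\in\mathcal D(\nu)$ and
$$\beta>0,\ \ \partial_\beta p(\beta,\nu)<\nu\lambda'(\beta),\qquad\text{or}\qquad\beta<0,\ \ \partial_\beta p(\beta,\nu)>\nu\lambda'(\beta).$$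
That is, $\partial_\beta g>0$ for $\beta>0$, respectively $\partial_\beta g<0$ for $\beta<0$. For the frozen path of Section 1, with its own $p=\nu\beta$, we have $\partial_\beta g=\nu\lambda$, so the condition holds at every $\beta\ne0$.

The following conjecture has as its source Francis Comets and Nobuo Yoshida, "Localization Transition for Polymers in Poissonian Medium", arXiv:1206.1231 (2012): for every $\nu>0$ and $\beta\in\mathcal D(\nu)\setminus\{0\}$, the localization condition holds at $(\nu,\beta)$ if and only if $(\nu,\beta)\in\mathcal L$. We shall prove that this is true, in every dimension $d\ge1$.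

One implication is immediate. Suppose the condition holds at $(\nu,\beta)$, so $\partial_\beta g(\beta,\nu)\ne0$. If $g(\beta,\nu)$ were $0$, then $\beta$ would be a minimum of the nonnegative function $g(\cdot,\nu)$, differentiable there, and the derivative would vanish. So $g(\beta,\nu)>0$. All the work is in the other direction: *a positive gap must have a nonzero slope.*

## 3. Why convexity and monotonicity do not decide it

The known facts say that $g(\cdot,\nu)$ increases, in the weak sense, as $\beta$ moves away from $0$. One hopes to upgrade this using the convexity of $p$. That cannot work. Let $S(x)=3x^2-2x^3$ on $[0,1]$, $S=0$ for $x\le0$, $S=1$ for $x\ge1$, and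
$$\tilde p(\beta)=\nu\lambda(\beta)-\tfrac{\nu}{6}\,S(\beta-1).$$
Here $S'=6x(1-x)\ge0$ on $[0,1]$, $S'$ is continuous, and $|S''|=|6-12x|\le6$ inside $(0,1)$. So $\tilde p'$ is continuous, with derivative at least $\nu e-\nu>0$ on $(1,2)$ and equal to $\nu e^\beta>0$ outside $[1,2]$. Thus $\tilde p$ is convex, $\tilde p(0)=0$, $\tilde p\le\nu\lambda$, and its gap $\frac\nu6S(\beta-1)$ has the required monotonicity. Yet for $\beta>2$ the gap is $\nu/6>0$ with slope $0$. The listed properties of $p$ allow a plateau; the model itself has to be used.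

So we look at finite $t$. Put
$$F_t(\beta,\nu)=Q[\log Z_t],\qquad D_t=\nu\lambda t-F_t .$$
These are finite: $\log y\le y$ for $y>0$, and Jensen gives $\log Z_t\ge\beta P[\eta(V_t)]$, so
$$|\log Z_t|\le Z_t+|\beta|\,P[\eta(V_t)],\tag{1}$$
whose $Q$-mean is $e^{\nu t\lambda}+|\beta|\nu t$. By the $L^1$ convergence,
$$\tfrac1tF_t\to p,\qquad \tfrac1tD_t\to g\qquad(t\to\infty).\tag{2}$$

The basic object is the probability under the polymer measure of seeing a given location. With $\chi_{s,x}=1\{B_s\in U(x)\}$, set
$$u(s,x)=u_{\beta,\nu}(s,x)=\mu_t(\chi_{s,x})\in[0,1],\qquad \iint u:=\int_0^t\!ds\int_{\mathbb R^d}\!dx\;u(s,x)=t .$$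
The last equality holds by Fubini, because $|U|=1$. If one adds a point $z$ to the environment, every weight is multiplied by $e^{\beta\chi_z}=1+\lambda\chi_z$, so
$$Z_t\ \longmapsto\ Z_t\,(1+\lambda u(z)),\qquad \mu_t(\chi_z)=u(z)\ \longmapsto\ \frac{e^\beta u(z)}{1+\lambda u(z)} .\tag{3}$$
For instance, with no points at first, $u(z)=\frac12$ and $e^\beta=3$, adding $z$ gives $Z=2$ and raises the probability of seeing $z$ from $\frac12$ to $\frac34$.

We shall derive from (3) (Lemma 5 below) that
$$\partial_\beta D_t=\nu\lambda e^\beta\,Q\iint\frac{u^2}{1+\lambda u}.$$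
This explains the role of concentration: the slope is a weighted integral of $u^2$. Now try to conclude. Since $D_t(0,\nu)=0$, a positive gap at $\beta>0$ says that $\int_0^\beta\partial_\beta D_t(b,\nu)\,db$ is of order $t$. Hence $Q\iint u_{b,\nu}^2$ is of order $t$ for *some* values $b<\beta$. We want it at $\beta$ itself. Here the argument stops: the integrands at $b$ and $\beta$ involve two different polymer measures, and we have no way of comparing $Q\iint u_{b,\nu}^2$ with $Q\iint u_{\beta,\nu}^2$.

## 4. A second derivative at the same point $(\beta,\nu)$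

There is another parameter, the density $\nu$. Formula (3) also gives the derivative in $\nu$, and it involves the *same* $u_{\beta,\nu}$:
$$\nu\,\partial_\nu D_t=\nu\,Q\iint\big(\lambda u-\log(1+\lambda u)\big).$$
Both integrands are quadratic in $u$ near $0$, so they can be compared pointwise: $\nu\,\partial_\nu D_t\le\kappa(\beta)\,\partial_\beta D_t$ for an explicit $\kappa$. If moreover the gap grows at least linearly in $\nu$, in the sense that $g/\nu$ is nondecreasing in $\nu$, then formally $\nu\,\partial_\nu g\ge g$, and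
$$g\ \le\ \nu\,\partial_\nu g\ \le\ \kappa\,\partial_\beta g ,$$
which shows that a positive gap has a nonzero slope.

In this form the argument is not a proof: $g$ is not known to be differentiable in $\nu$, and the derivatives of $D_t/t$ need not converge. The remedy is to integrate the comparison at finite $t$ along a curve in the $(\beta,\nu)$ plane, let $t\to\infty$, and only then use the growth in $\nu$. What this yields is a statement about monotone quotients. Note that $\lambda(\beta)-\beta>0$ for $\beta\ne0$.

**Theorem 1.**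

* (a) For every $\beta$, $\nu\mapsto g(\beta,\nu)/\nu$ is nondecreasing on $(0,\infty)$.
* (b) For every $\nu$, $\beta\mapsto\dfrac{g(\beta,\nu)}{\lambda(\beta)-\beta}$ is nondecreasing on $(0,\infty)$.
* (c) For every $\nu$, $\beta\mapsto\dfrac{g(\beta,\nu)}{\lambda(\beta)^2}$ is nonincreasing on $(-\infty,0)$.

For the frozen path the quotients in (a) and (b) are constant, equal to $\lambda-\beta$ and to $\nu$.

**Corollary 2.** For every $\nu>0$, with $\partial^\pm_\beta$ the one-sided derivatives,
$$\partial^\pm_\beta g\ \ge\ \frac{\lambda}{\lambda-\beta}\,g\quad(\beta>0),\qquad -\partial^\pm_\beta g\ \ge\ \frac{2e^\beta}{|\lambda|}\,g\quad(\beta<0).$$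

**Corollary 3.** For every $\nu>0$ and $\beta\in\mathcal D(\nu)\setminus\{0\}$, the localization condition holds at $(\nu,\beta)$ if and only if $(\nu,\beta)\in\mathcal L$.

Sections 5 to 8 prove Theorem 1; Section 9 deduces the corollaries.

## 5. Linear growth in the density: a fast Brownian motion is a slow one plus a random shift

This section proves Theorem 1(a). An environment of density $\theta\nu$ on $(0,t]$, with time compressed by $\theta\in(0,1)$, is an environment of density $\nu$ on $(0,\theta t]$. In the new clock the path runs too fast: its variance per unit time is $1/\theta$. But a Brownian motion of variance $1/\theta$ is a standard one plus an independent Brownian motion of variance $\frac1\theta-1$. We freeze the extra part by Jensen's inequality, and the environment does not notice it, because shifting each time slice preserves the Poisson law.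

**Lemma 4.** For $t>0$, $\theta\in(0,1)$, $\nu>0$ and $\beta\in\mathbb R$, we have $F_t(\beta,\theta\nu)\ge F_{\theta t}(\beta,\nu)$.

**Step 1: compress time.** Let $\eta$ have intensity $\theta\nu\,ds\,dx$ on $(0,t]\times\mathbb R^d$, and let $\hat\eta$ be its image under $(s,x)\mapsto(\theta s,x)$. The image of $\theta\nu\,ds\,dx$ is $\nu\,du\,dx$, so $\hat\eta$ is Poisson on $(0,\theta t]\times\mathbb R^d$ with intensity $\nu\,du\,dx$. For a continuous path $w$ on $[0,\theta t]$ let
$$N(w)=\#\{(u,x)\in\hat\eta:\ w_u\in U(x)\}.$$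
With $W_u=B_{u/\theta}$ we have $\eta(V_t)=N(W)$. So $Z:=P[e^{\beta\eta(V_t)}]=P[e^{\beta N(W)}]$, and $Q[\log Z]=F_t(\beta,\theta\nu)$.

**Step 2: split the fast path.** For a fixed environment, $Z$ depends only on the law of $W$, which is a Brownian motion with variance $u/\theta$ in each coordinate. Let $C$ be a standard Brownian motion and $G$ an independent Brownian motion with variance $(\frac1\theta-1)u$ in each coordinate, both started at $0$. Then $C+G$ has the law of $W$. Writing $P_C,P_G$ for the two laws,
$$Z=P_G\big[Y_G\big],\qquad Y_w:=P_C\big[e^{\beta N(C+w)}\big].$$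

**Step 3: the law of $Y_w$ does not depend on $w$.** Fix a continuous $w$. Since $C_u+w_u\in U(x)$ if and only if $C_u\in U(x-w_u)$,
$$N(C+w)=\#\{(u,y)\in T_w\hat\eta:\ C_u\in U(y)\},\qquad T_w(u,x)=(u,x-w_u).$$
The map $T_w$ translates each slice $\{u\}\times\mathbb R^d$, so by Fubini it preserves $\nu\,du\,dx$. By the mapping theorem $T_w\hat\eta$ has the law of $\hat\eta$. Hence $Y_w$ has, under $Q$, the law of the partition function at time $\theta t$ and density $\nu$, and
$$Q[\log Y_w]=F_{\theta t}(\beta,\nu)\quad\text{for every }w.$$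

**Step 4: Jensen, with the integrability it needs.** As in (1), $|\log Y_w|\le P_C[e^{\beta N(C+w)}]+|\beta|P_C[N(C+w)]$, and the right side has $Q$-mean $e^{\theta\nu t\lambda}+|\beta|\theta\nu t$ for every $w$. So $\log Y_G$ is integrable under $P_G\otimes Q$, and in particular under $P_G$ for $Q$-a.e. environment. Concavity of the logarithm gives $\log Z\ge P_G[\log Y_G]$ $Q$-a.s. Taking $Q$-expectations and using Fubini,
$$F_t(\beta,\theta\nu)=Q[\log Z]\ge P_G\big[Q[\log Y_G]\big]=F_{\theta t}(\beta,\nu).\qquad\square$$

**Step 5: let $t\to\infty$.** Divide by $t$ and use $\frac1tF_{\theta t}=\theta\cdot\frac1{\theta t}F_{\theta t}$ with (2): $p(\beta,\theta\nu)\ge\theta\,p(\beta,\nu)$. Subtracting from $\theta\nu\lambda$,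
$$g(\beta,\theta\nu)\le\theta\,g(\beta,\nu),\qquad\theta\in(0,1).\tag{4}$$
Dividing by $\theta\nu$ gives Theorem 1(a). Lemma 4 relates two different times, $t$ and $\theta t$; for this reason we shall use it only in the limiting form (4).

## 6. The two derivatives of $F_t$

Fix $t$. To compare densities we put all environments on one probability space. Let $\bar\eta$ be Poisson with Lebesgue intensity on $(0,t]\times\mathbb R^d\times(0,\infty)$, and let $\eta^\nu$ consist of the $(s,x)$ for which $\bar\eta$ has a point $(s,x,a)$ with mark $a\le\nu$. Then $\eta^\nu$ is Poisson of density $\nu$ and increases with $\nu$. From now on $Q$ is the law of $\bar\eta$, $\mu^{\beta,\nu}$ is the polymer measure at time $t$ in the environment $\eta^\nu$, and $u_{\beta,\nu}(s,x)=\mu^{\beta,\nu}(\chi_{s,x})$.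

**Lemma 5.** $F_t$ is $C^1$ on $\mathbb R\times(0,\infty)$, with
$$\partial_\beta F_t=\nu\,Q\iint\frac{e^\beta u_{\beta,\nu}}{1+\lambda u_{\beta,\nu}},\qquad \partial_\nu F_t=Q\iint\log(1+\lambda u_{\beta,\nu}).\tag{5}$$

The limit tool is the generalized dominated convergence theorem: if $f_n\to f$ and $h_n\to h$ pointwise, $|f_n|\le h_n$, and $\int h_n\to\int h<\infty$, then $\int f_n\to\int f$. It suits us because $\iint u=t$ always.

**Step 1: both integrands are at most a constant times $u$.** Call a continuous function $\psi(\beta,u)$ on $\mathbb R\times[0,1]$ admissible if for each compact $K$ there is $C_K$ with $|\psi(\beta,u)|\le C_Ku$ for $\beta\in K$. On $[0,1]$ we have $1+\lambda u\ge\min(1,e^\beta)>0$, so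
$$\frac{e^\beta u}{1+\lambda u}\le\max(1,e^\beta)\,u,\qquad|\log(1+\lambda u)|\le\max(|\lambda|,|\beta|)\,u .$$
The first is clear. For the second, if $\beta\ge0$ then $0\le\log(1+\lambda u)\le\lambda u$. If $\beta<0$, the function $u\mapsto\log(1+\lambda u)$ is concave with values $0$ at $u=0$ and $\beta$ at $u=1$, so $\beta u\le\log(1+\lambda u)\le0$. Both integrands in (5) are admissible.

**Step 2: $(\beta,\nu)\mapsto Q\iint\psi(\beta,u_{\beta,\nu})$ is continuous for admissible $\psi$.** Let $(\beta_n,\nu_n)\to(\beta,\nu)$ in $\mathbb R\times(0,\infty)$. $P\otimes Q$-a.s., $\eta^{\nu+1}(V_t)<\infty$ and no mark equals $\nu$. So only finitely many points with mark at most $\nu+1$ lie in $V_t$, and $\eta^{\nu_n}(V_t)=\eta^{\nu}(V_t)$ for large $n$. Hence $e^{\beta_n\eta^{\nu_n}(V_t)}\to e^{\beta\eta^\nu(V_t)}$, and for large $n$ these variables are dominated by $e^{b\,\eta^{\nu+1}(V_t)}$ with $b=\sup_n|\beta_n|$, which is $P\otimes Q$-integrable. Thus, $Q$-a.s., dominated convergence under $P$ applies to $P[e^{\beta_n\eta^{\nu_n}(V_t)}]$ and to $P[\chi_{s,x}e^{\beta_n\eta^{\nu_n}(V_t)}]$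 for every $(s,x)$. The limiting partition function is positive, so $u_{\beta_n,\nu_n}\to u_{\beta,\nu}$ at every $(s,x)$.

With $K$ a compact set containing all $\beta_n$ and $\beta$, we have $|\psi(\beta_n,u_{\beta_n,\nu_n})|\le C_Ku_{\beta_n,\nu_n}$ and $\iint u_{\beta_n,\nu_n}=t=\iint u_{\beta,\nu}$. Generalized dominated convergence gives $\iint\psi(\beta_n,u_{\beta_n,\nu_n})\to\iint\psi(\beta,u_{\beta,\nu})$ $Q$-a.s. These quantities are bounded by $C_Kt$, so their $Q$-expectations converge.

**Step 3: truncation to a bounded box.** For the $\nu$-derivative we want finitely many points. Let $\Lambda_L=(0,t]\times[-L,L]^d$, and let $Z^L$, $u^L_{\beta,\nu}$ be the partition function and the seeing probabilities built from $\eta^\nu$ restricted to $\Lambda_L$. The function $u^L_{\beta,\nu}$ is still defined on all of $(0,t]\times\mathbb R^d$, with $\iint u^L_{\beta,\nu}=t$. For each path on $[0,t]$ with $\eta^\nu(V_t)<\infty$, the count $(\eta^\nu|_{\Lambda_L})(V_t)$ equals $\eta^\nu(V_t)$ for large $L$. All weights are dominated by $e^{|\beta|\eta^\nu(V_t)}$,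 which is $P$-integrable $Q$-a.s. So, $Q$-a.s., as $L\to\infty$ through the integers, $Z^L\to Z_t$ and $u^L_{\beta,\nu}\to u_{\beta,\nu}$ at every $(s,x)$. For admissible $\psi$, $|1_{\Lambda_L}\psi(\beta,u^L_{\beta,\nu})|\le C\,u^L_{\beta,\nu}$, so generalized dominated convergence, and then bounded convergence under $Q$, give
$$Q\int_{\Lambda_L}\psi(\beta,u^L_{\beta,\nu})\,ds\,dx\ \longrightarrow\ Q\iint\psi(\beta,u_{\beta,\nu}).\tag{6}$$

**Step 4: the $\beta$-derivative.** $Q$-a.s., $P[e^{b\eta^\nu(V_t)}]<\infty$ for all $b$ (it is enough to know it for integers $b$). So we may differentiate under $P$: for $|\beta|\le b$ the derivative $\eta^\nu(V_t)e^{\beta\eta^\nu(V_t)}$ is dominated by $e^{(b+1)\eta^\nu(V_t)}$. Hence $\beta\mapsto\log Z_t$ is differentiable with derivative $\mu^{\beta,\nu}[\eta^\nu(V_t)]$, and it is convex by Hölder's inequality. By convexity its difference quotient $q(h)$ at $\beta$ is nondecreasing in $h$, so $q(-1)\le q(h)\le q(1)$ for $0<|h|\le1$, and $q(\pm1)$ are $Q$-integrable by (1). Dominated convergence gives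
$$\partial_\beta F_t=Q\,\mu^{\beta,\nu}[\eta^\nu(V_t)]=Q\sum_{z\in\eta^\nu}\mu^{\beta,\nu}(\chi_z).$$
Apply the Mecke formula with $f(z,\eta^\nu)=\mu^{\beta,\nu}(\chi_z)$. By (3), in the environment $\eta^\nu+\delta_z$ this quantity is $e^\beta u/(1+\lambda u)$ with $u=u_{\beta,\nu}(z)$. This is the first formula in (5).

**Step 5: the $\nu$-derivative in the box.** Let $F^L=Q[\log Z^L]$ and $m=|\Lambda_L|$. The number of points in $\Lambda_L$ is Poisson with mean $\nu m$, and given that it equals $k$ the points are i.i.d. uniform in $\Lambda_L$. So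
$$F^L(\beta,\nu)=\sum_{k\ge0}e^{-\nu m}\frac{(\nu m)^k}{k!}\,a_k,$$
where $a_k$ is the mean of $\log Z_{(k)}$, and $Z_{(k)}$ is the partition function with $k$ i.i.d. uniform points. Since $e^{-|\beta|k}\le Z_{(k)}\le e^{|\beta|k}$, we have $|a_k|\le|\beta|k$, and $a_0=0$. The power series converges for all $\nu$ and may be differentiated term by term:
$$\partial_\nu F^L=m\sum_{k\ge0}e^{-\nu m}\frac{(\nu m)^k}{k!}\,(a_{k+1}-a_k).$$
By (3), the $(k+1)$-st point $z$ multiplies $Z_{(k)}$ by $1+\lambda u_{(k)}(z)$, with $u_{(k)}$ computed from the first $k$ points. As $z$ is uniform in $\Lambda_L$ and independent of them, $m(a_{k+1}-a_k)$ is the mean of $\int_{\Lambda_L}\log(1+\lambda u_{(k)}(z))\,dz$. Summing over $k$,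
$$\partial_\nu F^L=Q\int_{\Lambda_L}\log(1+\lambda u^L_{\beta,\nu})\,ds\,dx .$$
Since $F^L(\beta,0)=a_0=0$, integration gives
$$F^L(\beta,\nu)=\int_0^\nu Q\int_{\Lambda_L}\log(1+\lambda u^L_{\beta,\nu'})\,ds\,dx\,d\nu'.$$

**Step 6: remove the box.** Let $L\to\infty$. On the left, $Z^L\to Z_t$ and $\log Z^L$ lies between $0$ and $\log Z_t$ (for $\beta\ge0$, $1\le Z^L\le Z_t$; for $\beta<0$, $Z_t\le Z^L\le1$), so $F^L\to F_t$ by dominated convergence. On the right, the integrand converges for each $\nu'$ by (6) and is bounded by $\max(|\lambda|,|\beta|)\,t$. Hence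
$$F_t(\beta,\nu)=\int_0^\nu Q\iint\log(1+\lambda u_{\beta,\nu'})\,d\nu' .$$
By Step 2 the integrand is continuous in $\nu'\in(0,\infty)$, and the second formula in (5) follows. Both partial derivatives are jointly continuous, again by Step 2, so $F_t$ is $C^1$. $\square$

**Step 7: the derivatives of $D_t$.** Subtract (5) from the derivatives of $\nu\lambda t$, writing $t=\iint u$ with $u=u_{\beta,\nu}$. Since $u-\frac{u}{1+\lambda u}=\frac{\lambda u^2}{1+\lambda u}$,
$$\partial_\beta D_t=\nu\lambda e^\beta\,Q\iint\frac{u^2}{1+\lambda u},\qquad \nu\,\partial_\nu D_t=\nu\,Q\iint\big(\lambda u-\log(1+\lambda u)\big).\tag{7}$$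

As a check, put formally $u=1$ on the unit tube around the frozen path and $u=0$ elsewhere. The right sides become $\nu\lambda e^\beta t/e^\beta=\nu\lambda t$ and $\nu(\lambda-\beta)t$, which are indeed the derivatives of the frozen $D_t=\nu t(\lambda-\beta)$.

## 7. Comparing the two integrands

The ratio of the two integrands in (7) is governed by one function of $v=\lambda u\in(-1,\infty)$.

**Lemma 6.** The function $\varphi(v)=\dfrac{(1+v)\,(v-\log(1+v))}{v^2}$, $\varphi(0)=\frac12$, is increasing on $(-1,\infty)$.

*Proof.* The numerator $(1+v)(v-\log(1+v))$ has derivative $(v-\log(1+v))+v=2v-\log(1+v)$. So for $v\ne0$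
$$\varphi'(v)=\frac{v\,(2v-\log(1+v))-2(1+v)(v-\log(1+v))}{v^3}=\frac{(2+v)\log(1+v)-2v}{v^3}.$$
The numerator equals $(2+v)\,m(v)$ with $m(v)=\log(1+v)-\frac{2v}{2+v}$. Now $m(0)=0$ and
$$m'(v)=\frac1{1+v}-\frac4{(2+v)^2}=\frac{v^2}{(1+v)(2+v)^2}\ge0,$$
with equality only at $v=0$. So $m(v)$ has the sign of $v$, as does $v^3$, and $\varphi'>0$ for $v\neq0$. Since $v-\log(1+v)\sim v^2/2$ at $0$, $\varphi$ is continuous there. $\square$

**Lemma 7.** For every $\nu>0$, $t>0$ and $\beta\ne0$,
$$\nu\,\partial_\nu D_t\le\kappa(\beta)\,\partial_\beta D_t,\qquad \kappa(\beta)=\frac{\lambda-\beta}{\lambda}\ (\beta>0),\qquad\kappa(\beta)=\frac{\lambda}{2e^\beta}\ (\beta<0).\tag{8}$$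

*Proof.* By definition of $\varphi$,
$$\lambda u-\log(1+\lambda u)=\varphi(\lambda u)\,\frac{\lambda^2u^2}{1+\lambda u},\qquad u\in[0,1].$$
If $\beta>0$, then $\lambda u\le\lambda$, so $\varphi(\lambda u)\le\varphi(\lambda)=e^\beta(\lambda-\beta)/\lambda^2$. If $\beta<0$, then $-1<\lambda u\le0$, so $\varphi(\lambda u)\le\varphi(0)=\frac12$. Let $c$ denote this upper bound. Then by (7)
$$\nu\,\partial_\nu D_t\le c\,\lambda^2\,\nu\,Q\iint\frac{u^2}{1+\lambda u}=c\,\lambda e^{-\beta}\,\partial_\beta D_t .$$
For $\beta>0$, $c\lambda e^{-\beta}=(\lambda-\beta)/\lambda$. For $\beta<0$, $c\lambda e^{-\beta}=\lambda/(2e^\beta)$. (For $\beta<0$ both $\kappa$ and $\partial_\beta D_t$ are $\le0$.) $\square$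

For $\beta>0$ the bound uses the extreme value $u=1$, which is the frozen path; the frozen derivatives $\nu(\lambda-\beta)t$ and $\nu\lambda t$ do give equality in (8).

## 8. Raising the density while lowering $|\beta|$

This section proves Theorem 1(b) and (c). We move along a curve on which (8) makes $D_t$ nonincreasing: the density grows exponentially while $\beta$ shrinks to $0$ at the speed dictated by $\kappa$.

**Step 1: the curve.** Let
$$\Phi(\beta)=\lambda(\beta)-\beta\quad(\beta>0),\qquad\Phi(\beta)=\lambda(\beta)^2\quad(\beta<0).$$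
On $(0,\infty)$, $\Phi$ is a smooth increasing bijection onto $(0,\infty)$ with $\Phi'=\lambda>0$. On $(-\infty,0)$ it is a smooth decreasing bijection onto $(0,1)$ with $\Phi'=2\lambda e^\beta<0$. In both cases $\Phi/\Phi'=\kappa$. Fix $\beta_0\ne0$ and $\nu>0$. For $r\ge0$ let $\beta(r)$, of the same sign as $\beta_0$, be defined by
$$\Phi(\beta(r))=e^{-r}\,\Phi(\beta_0),\qquad\text{and let }\ \nu(r)=e^r\nu .$$
Then $\beta(\cdot)$ is $C^1$. Differentiating, $\Phi'(\beta(r))\,\beta'(r)=-\Phi(\beta(r))$, i.e. $\beta'(r)=-\kappa(\beta(r))$. Also $\nu'(r)=\nu(r)$.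

**Step 2: $D_t$ does not increase along the curve.** By Lemma 5, $D_t$ is $C^1$, so the chain rule and (8) give
$$\frac{d}{dr}D_t(\beta(r),\nu(r))=\big(\nu\,\partial_\nu D_t-\kappa\,\partial_\beta D_t\big)\Big|_{(\beta(r),\nu(r))}\le0 .$$
Hence $D_t(\beta(r),e^r\nu)\le D_t(\beta_0,\nu)$ for all $t>0$ and $r\ge0$. No derivative is left, so we may pass to the limit: dividing by $t$ and using (2),
$$g(\beta(r),e^r\nu)\le g(\beta_0,\nu).$$

**Step 3: return to the density $\nu$.** For $r>0$ apply (4) at $\beta(r)$, with $\theta=e^{-r}$ and density $e^r\nu$: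
$$g(\beta(r),\nu)\le e^{-r}g(\beta(r),e^r\nu)\le e^{-r}g(\beta_0,\nu).$$
Since $e^{-r}=\Phi(\beta(r))/\Phi(\beta_0)$, this says
$$\frac{g(\beta(r),\nu)}{\Phi(\beta(r))}\le\frac{g(\beta_0,\nu)}{\Phi(\beta_0)} .$$
As $r$ ranges over $[0,\infty)$, $\beta(r)$ ranges over $(0,\beta_0]$ if $\beta_0>0$ and over $[\beta_0,0)$ if $\beta_0<0$. As $\beta_0$ was arbitrary, $g/\Phi$ is nondecreasing on $(0,\infty)$ and nonincreasing on $(-\infty,0)$. This is Theorem 1(b) and (c), and Theorem 1 is proved. $\square$

## 9. From monotone quotients to the equivalence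

**Proof of Corollary 2.** Since $p(\cdot,\nu)$ is convex, the one-sided derivatives $\partial^\pm_\beta g=\nu\lambda'-\partial^\pm_\beta p$ exist everywhere. As $\Phi$ is smooth and positive, $g/\Phi$ has one-sided derivatives $(\Phi\,\partial_\beta^\pm g-\Phi'g)/\Phi^2$.

For $\beta>0$ the quotient is nondecreasing, so these are $\ge0$ and $\partial^\pm_\beta g\ge\frac{\Phi'}{\Phi}g=\frac{\lambda}{\lambda-\beta}g$.

For $\beta<0$ the quotient is nonincreasing, so they are $\le0$ and $\partial_\beta^\pm g\le\frac{\Phi'}{\Phi}g=\frac{2e^\beta}{\lambda}g=-\frac{2e^\beta}{|\lambda|}g$. $\square$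

**Proof of Corollary 3.** Let $\beta\in\mathcal D(\nu)\setminus\{0\}$. If $(\nu,\beta)\in\mathcal L$, then $g(\beta,\nu)>0$, and Corollary 2 gives $\nu\lambda'-\partial_\beta p=\partial_\beta g>0$ if $\beta>0$ and $<0$ if $\beta<0$. This is the localization condition. The converse was shown at the end of Section 2: if the condition holds, then $\partial_\beta g\ne0$, so $\beta$ is not a minimum of the nonnegative function $g(\cdot,\nu)$, and $g(\beta,\nu)>0$. $\square$

The conjecture is therefore true for every $d\ge1$ and every $\nu>0$.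

## 10. The overlap of two replicas, without differentiability

The same formulas describe the concentration of the path at every $\beta\ne0$, including points where $p$ is not known to be differentiable. This section is not needed for Corollary 3.

**Definition (replica overlap).** With $B,\tilde B$ independent under $\mu_t^{\otimes2}$,
$$O_t=\frac1t\,Q\iint\mu_t(B_s\in U(x))^2\,ds\,dx=\frac1t\,Q\,\mu_t^{\otimes2}\Big[\int_0^t|U(B_s)\cap U(\tilde B_s)|\,ds\Big]\in[0,1].$$

The two expressions agree because $\mu_t(\chi_{s,x})^2$ is the probability that both replicas see $(s,x)$, and the set of $x$ seen by both at time $s$ is $U(B_s)\cap U(\tilde B_s)$. In the notation above $O_t=\frac1tQ\iint u^2$. The analogous quantity for the frozen path is $1$; for the walker with two tubes it is $\frac12$ at $\beta=0$.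

**Theorem 8.** Let $\nu>0$ and $\beta\ne0$ (no differentiability assumed).

1. Suppose $(\nu,\beta)\in\mathcal L$. If $\beta>0$, then $\partial^-_\beta p\le\partial^+_\beta p\le\nu\lambda'-\frac{\lambda}{\lambda-\beta}g<\nu\lambda'$. If $\beta<0$, then $\partial^+_\beta p\ge\partial^-_\beta p\ge\nu\lambda'+\frac{2e^\beta}{|\lambda|}g>\nu\lambda'$. Moreover
$$\liminf_{t\to\infty}O_t\ge\frac{g(\beta,\nu)}{\nu e^\beta(\lambda-\beta)}>0\ \ (\beta>0),\qquad\liminf_{t\to\infty}O_t\ge\frac{2e^\beta g(\beta,\nu)}{\nu\lambda^2}>0\ \ (\beta<0).$$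
2. Suppose $(\nu,\beta)\notin\mathcal L$. Then $p(\cdot,\nu)$ is differentiable at $\beta$, $\partial_\beta p=\nu\lambda'$, and $\lim_{t\to\infty}O_t=0$.

**Step 1: limits of the finite-$t$ slopes.** $F_t(\cdot,\nu)$ is convex, as the mean of the convex functions $\log Z_t$, and differentiable. So for $h>0$
$$\frac{F_t(\beta,\nu)-F_t(\beta-h,\nu)}{th}\le\frac1t\,\partial_\beta F_t(\beta,\nu)\le\frac{F_t(\beta+h,\nu)-F_t(\beta,\nu)}{th}.$$
Let $t\to\infty$ using (2), then $h\downarrow0$:
$$\partial^-_\beta p\le\liminf_{t\to\infty}\tfrac1t\partial_\beta F_t\le\limsup_{t\to\infty}\tfrac1t\partial_\beta F_t\le\partial^+_\beta p .\tag{9}$$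

**Step 2: the slopes in $\mathcal L$.** The bounds on $\partial_\beta^\pm p$ are Corollary 2 rewritten through $\partial_\beta^\pm p=\nu\lambda'-\partial_\beta^\pm g$, together with $\partial_\beta^-p\le\partial_\beta^+p$. The strict inequalities hold because $g>0$.

**Step 3: the overlap in $\mathcal L$, $\beta>0$.** Here $1+\lambda u\ge1$, so (7) gives $\frac1t\partial_\beta D_t\le\nu\lambda e^\beta O_t$. By (9) and Corollary 2,
$$\liminf_{t\to\infty}\tfrac1t\partial_\beta D_t=\nu\lambda'-\limsup_{t\to\infty}\tfrac1t\partial_\beta F_t\ge\partial_\beta^+g\ge\tfrac{\lambda}{\lambda-\beta}\,g .$$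
Dividing by $\nu\lambda e^\beta$ gives the claim.

**Step 4: the overlap in $\mathcal L$, $\beta<0$.** Here $1+\lambda u\ge e^\beta$, so (7) gives $\frac1t|\partial_\beta D_t|\le\nu|\lambda|O_t$. Since $|\partial_\beta D_t|=\partial_\beta F_t-\nu\lambda't$, (9) and Corollary 2 give
$$\liminf_{t\to\infty}\tfrac1t|\partial_\beta D_t|\ge\partial_\beta^-p-\nu\lambda'=-\partial_\beta^-g\ge\tfrac{2e^\beta}{|\lambda|}\,g .$$
Dividing by $\nu|\lambda|$ gives the claim.

**Step 5: outside $\mathcal L$.** Now $g(\beta,\nu)=0$, so $g\ge0$ has a minimum at $\beta$ and $\partial^-_\beta g\le0\le\partial_\beta^+g$. Convexity of $p$ gives the opposite order: $\partial^+_\beta g=\nu\lambda'-\partial_\beta^+p\le\nu\lambda'-\partial_\beta^-p=\partial_\beta^-g$. So both vanish, $p$ is differentiable at $\beta$ with $\partial_\beta p=\nu\lambda'$, and $\frac1t\partial_\beta D_t\to0$ by (9). Since $1+\lambda u\le\max(1,e^\beta)$, (7) gives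
$$\frac1t|\partial_\beta D_t|\ \ge\ \frac{\nu|\lambda|e^\beta}{\max(1,e^\beta)}\,O_t ,$$
and the constant is positive because $\beta\ne0$. Hence $O_t\to0$. $\square$
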